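\title{Geometric distance-regular graphs with fixed smallest eigenvalue and $\psi_1\le\tau_2-2$}

\begin{abstract}
A distance-regular graph is geometric if its edges are partitioned by a set of cliques, called lines, that attain the Delsarte bound. Two parameters describe such a graph locally: the number $\psi_1$ of neighbors that a vertex has on a line at distance one, and the number $\tau_2$ of lines through a vertex that are at distance one from a given vertex at distance two. We prove a conjecture of Koolen and Bang: for fixed $m\ge 2$ there are only finitely many coconnected geometric distance-regular graphs with smallest eigenvalue $-m$ and $\psi_1\le\tau_2-2$. Coconnectedness is not needed, and the bound $\tau_2-2$ cannot be replaced by $\tau_2-1$. The proof studies the graph whose vertices are the lines. When the lines are long, matrices attached to this graph have low rank or nearly so, and this forces two lines to look almost alike.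
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite and simple, and they are counted up to isomorphism. Let $\Gamma$ be a connected graph with distance function $d$ and diameter $D$, and let $\Gamma_i(x)$ be the set of vertices at distance $i$ from $x$, with $\Gamma(x)=\Gamma_1(x)$. The graph is \emph{distance-regular} if there are constants $c_i,a_i,b_i$ such that, whenever $d(x,y)=i$, the vertex $y$ has $c_i$, $a_i$, $b_i$ neighbors in $\Gamma_{i-1}(x)$, $\Gamma_i(x)$, $\Gamma_{i+1}(x)$. Such a graph is regular of valency $k=b_0=c_i+a_i+b_i$. If $\theta_{\min}$ is the smallest eigenvalue of its adjacency matrix $A$, then every clique has at most $1-k/\theta_{\min}$ vertices. This is the \emph{Delsarte bound}, and a clique attaining it is a \emph{Delsarte clique}. A non-complete distance-regular graph is \emph{geometric} if there is a set $\mathcal{C}$ of Delsarte cliques such that every edge lies in exactly one member of $\mathcal{C}$. A graph is \emph{coconnected} if its complement is connected.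

Throughout, $m\ge2$ is an integer, and a \emph{geometric graph} is a geometric distance-regular graph $\Gamma$ with $\theta_{\min}=-m$, taken with a set $\mathcal{C}$ as above. The members of $\mathcal{C}$ are called \emph{lines}. They have $S=s+1$ vertices, where $s=k/m$. The lines through a vertex cut its $k$ neighbors into parts of size $s$, so every vertex lies on exactly $m$ lines; two distinct lines share at most one vertex, since two common vertices would form an edge on both. Since $\Gamma$ is not complete, $D\ge2$.

For a vertex $x$ and a line $L$ put $d(x,L)=\min_{z\in L}d(x,z)$. The following numbers do not depend on the choices made (Lemma~\ref{lem:param}):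
\begin{itemize}
\item $\psi_i$, the number of $z\in L$ with $d(x,z)=i$, where $d(x,L)=i$;
\item $\tau_i$, the number of lines $L\ni y$ with $d(x,L)=i-1$, where $d(x,y)=i$.
\end{itemize}
We write $\psi=\psi_1$ and $\tau=\tau_2$. The common neighbors of two vertices $x,y$ at distance two lie on $\tau$ lines through $y$, with $\psi$ of them on each, so $c_2=\tau\psi$. We will see that $1\le\psi\le\tau\le m$. For fixed $m$ there are therefore finitely many possible pairs $(\psi,\tau)$, and one can ask which of them occur for infinitely many graphs.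

\begin{example}\label{ex:families}
Suppose that a non-complete distance-regular graph has a set of cliques of equal size such that every edge lies in exactly one of them and every vertex in exactly $m$. If $N$ is the vertex--clique incidence matrix, then $NN^T=A+mI$. So $\theta_{\min}\ge-m$, with equality exactly when $N^T$ has a nonzero kernel, for instance when there are fewer cliques than vertices. In that case the cliques have size $1+k/m$, and the graph is geometric. We apply this to three families. In the first two, the automorphism group is transitive on ordered pairs of vertices at any given distance, which gives distance-regularity.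

(a) \emph{Hamming graphs $H(m,q)$, $q\ge3$.} The vertices are the words of length $m$ over an alphabet of size $q$, adjacent when they differ in one coordinate; a line is obtained by varying one coordinate of a word. If $\phi\ne0$ is a function on the alphabet with sum zero, then $x\mapsto\prod_j\phi(x_j)$ sums to zero on each line and so lies in $\ker N^T$. If $x,y$ differ in coordinates $i$ and $j$, the lines on $y$ at distance one from $x$ are the two that vary $i$ or $j$, and each contains one neighbor of $x$. So $(\psi,\tau)=(1,2)$.

(b) \emph{Johnson graphs $J(n,m)$, $n\ge 2m+1$.} The vertices are the $m$-subsets of an $n$-set, adjacent when they share $m-1$ elements; the valency is $m(n-m)$. The lines are the sets $\{X:X\supset Y\}$ with $|Y|=m-1$, of size $n-m+1$, and there are $\binom{n}{m-1}<\binom nm$ of them. Let $|X\cap Z|=m-2$, and consider the line on $Z$ given by $Y=Z\setminus\{z\}$. It contains a neighbor of $X$ exactly when $|X\cap Y|=m-2$, that is, when $z$ is one of the two elements of $Z\setminus X$, and then the neighbors are the sets $Y\cup\{x\}$ with $x$ one of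 the two elements of $X\setminus Y$. So $(\psi,\tau)=(2,2)$.

(c) \emph{Nets.} Let $q>m$ be a prime power. Take the points of the plane $\mathbb{F}_q^2$ as vertices and the affine lines in $m$ chosen directions as lines, two points being adjacent when they lie on a line. A point off a line $L$ has $m-1$ neighbors on $L$, one for each other direction. Counting along the $m$ lines through a point gives $c_2=m(m-1)$ and $a_1=q-2+(m-1)(m-2)$, so the graph is distance-regular with $D=2$. It has $mq<q^2$ lines, and $(\psi,\tau)=(m-1,m)$.
\end{example}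

In all three families $\tau-\psi\in\{0,1\}$. For $D=2$, where $\tau=m$, these two values have a plain meaning. Exactly $\psi$ of the $m$ lines through a vertex $x\notin L$ meet $L$, so $\psi=m$ says that any two lines meet, and $\psi=m-1$ says that through $x$ there is a unique line parallel to $L$. One may guess that long lines leave room only for these two extreme values, in any diameter. This is the content of the following conjecture of Koolen and Bang \cite{KB}.

\begin{quote}
\emph{For a fixed integer $m\ge2$, there are only finitely many coconnected geometric distance-regular graphs with smallest eigenvalue $-m$ and $\psi_1\le\tau_2-2$.}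
\end{quote}

We prove the conjecture, without the hypothesis of coconnectedness.

\begin{theorem}\label{thm:main}
For fixed $m\ge2$ there are only finitely many geometric distance-regular graphs with smallest eigenvalue $-m$ and $\psi_1\le\tau_2-2$.
\end{theorem}

\begin{theorem}\label{thm:compl}
Fix $m\ge2$, and consider geometric distance-regular graphs with smallest eigenvalue $-m$.
\begin{enumerate}
\item All but finitely many of those with $\tau_2\ge2$ satisfy $\psi_1\in\{\tau_2-1,\tau_2\}$.
\item For every $\varepsilon>0$, all but finitely many of those with $D\ge3$ and $\tau_2\ge2$ satisfy $\psi_2\le\varepsilon s$.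
\item In Theorem~\ref{thm:main} the condition $\psi_1\le\tau_2-2$ cannot be weakened to $\psi_1\le\tau_2-1$. Both values in part~1 occur for infinitely many coconnected graphs.
\end{enumerate}
\end{theorem}

Section~\ref{sec:param} shows that $\tau\ge2$ bounds the diameter in terms of $m$, so that an infinite family must have $s\to\infty$. Section~\ref{sec:lines} introduces the graph of lines, and Section~\ref{sec:two} uses it to settle the case $D=2$ by hand. For larger diameter the argument splits according to the size of $\psi_2$: if $\psi_2=o(s)$ then $\psi\ge\tau-1$ (Section~\ref{sec:small}), and $\psi_2\ge\varepsilon s$ is impossible for large $s$ (Section~\ref{sec:large}). Section~\ref{sec:end} combines these facts.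

\section{The parameters $\psi_i$, $\tau_i$ and the diameter}\label{sec:param}

We use the following facts about a distance-regular graph with $v$ vertices.
\begin{enumerate}
\item[(F1)] The sequence $c_i$ is nondecreasing and $b_i$ is nonincreasing. The numbers $k_i=|\Gamma_i(x)|$ satisfy $k_ib_i=k_{i+1}c_{i+1}$ (count the edges between $\Gamma_i(x)$ and $\Gamma_{i+1}(x)$).
\item[(F2)] The matrix $A$ has exactly $D+1$ distinct eigenvalues $k=\theta_0>\dots>\theta_D$. They are the eigenvalues of the tridiagonal matrix $Q$, indexed by $0,\dots,D$, whose row $i$ has the entries $c_i,a_i,b_i$ in columns $i-1,i,i+1$. If $E_i$ is the orthogonal projection onto the $\theta_i$-eigenspace of $A$ and $r_i$ is its rank, then $E_i(x,y)$ depends only on $i$ and $d(x,y)$. In particular $E_i(x,x)=r_i/v$. Also $E_0=J/v$, where $J$ is the all-ones matrix.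
\item[(F3)] (Terwilliger \cite{Tw}; see \cite[Theorem 5.2.1]{BCN}.) If the graph contains a quadrangle, that is, an induced $4$-cycle, then $c_i-b_i\ge c_{i-1}-b_{i-1}+a_1+2$ for $1\le i\le D$. Summing over $i$ gives $D(a_1+2)\le k+c_D$.
\end{enumerate}

Let $\Gamma$ be a geometric graph and $N$ its vertex--line incidence matrix, so that $NN^T=A+mI$ as in Example~\ref{ex:families}.

\begin{lemma}\label{lem:param}
No line is at distance $D$ from a vertex. The numbers $\psi_i$ $(0\le i\le D-1)$ and $\tau_i$ $(1\le i\le D)$ are constants that depend only on $\Gamma$, and $1\le\psi_i\le s$. Moreover $c_i=\tau_i\psi_{i-1}$ for $1\le i\le D$, $\tau_D=m$,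
\[
b_i=(m-\tau_i)(S-\psi_i)\quad\text{and}\quad\tau_i\le m-1\qquad(1\le i\le D-1),
\]
and $a_1=s-1+(m-1)(\psi-1)$.
\end{lemma}

\begin{proof}
Since $\theta_D=-m$, we have $E_DNN^TE_D=E_D(A+mI)E_D=0$, so $N^TE_D=0$. Write $E_D(x,z)=(r_D/v)\,u_{d(x,z)}$ with $u_0=1$. Then $\sum_{z\in L}u_{d(x,z)}=0$ for every vertex $x$ and line $L$. If $d(x,L)=i$, all vertices of the clique $L$ are at distance $i$ or $i+1$ from $x$.

For $0\le j\le D-1$, take the line on an edge between $\Gamma_j(x)$ and $\Gamma_{j+1}(x)$. It gives $au_j+(S-a)u_{j+1}=0$ with $1\le a\le S-1$. By induction the $u_j$ are nonzero and alternate in sign. A line at distance $D$ from $x$ would give $Su_D=0$, so there is none. If $d(x,L)=i\le D-1$ and $a\ge1$ vertices of $L$ are at distance $i$ from $x$, then $au_i+(S-a)u_{i+1}=0$. Hence $a=Su_{i+1}/(u_{i+1}-u_i)$ depends only on $\Gamma$ and $i$, and $a\ne S$ because $u_i\ne0$.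

Let $d(x,y)=i\ge1$. Each neighbor of $y$ lies on exactly one of the $m$ lines through $y$, and each of these lines is at distance $i-1$ or $i$ from $x$. A line of the first kind contains $\psi_{i-1}$ vertices of $\Gamma_{i-1}(x)$ and none of $\Gamma_{i+1}(x)$; a line of the second kind contains none of $\Gamma_{i-1}(x)$ and $S-\psi_i$ of $\Gamma_{i+1}(x)$. So the number of lines of the first kind is the constant $\tau_i=c_i/\psi_{i-1}$, and the formula for $b_i$ follows. For $i=D$ there is no line of the second kind, so $\tau_D=m$; for $i<D$ we have $b_i>0$, so $\tau_i<m$. Finally $\tau_1=c_1=1$, and $a_1=k-1-b_1=ms-1-(m-1)(s+1-\psi)$, which is the stated value.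
\end{proof}

\begin{lemma}\label{lem:psitau}
If $d(x,L)=1$, then exactly $\psi$ lines through $x$ meet $L$. We have $\psi\le\tau\le m$, and hence $c_2\le m^2$.
\end{lemma}

\begin{proof}
A line through $x$ meets $L$ in at most one vertex, which is a neighbor of $x$, and each neighbor of $x$ on $L$ lies on one line through $x$. This gives the first claim. Now let $d(x,y)=2$ and let $L\ni y$ be a line at distance one from $x$. Each of the $\psi$ lines through $x$ that meet $L$ contains a neighbor of $y$ and does not contain $y$, so it is one of the $\tau$ lines through $x$ at distance one from $y$.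
\end{proof}

\begin{remark}\label{rem:cocon}
A distance-regular graph with $D\ge2$ that is not coconnected has $v\le2c_2$. Indeed, let the vertex set be split into nonempty parts $V_1,V_2$ with all pairs across adjacent. A vertex of $V_1$ has some vertex at distance two, which must lie in $V_1$, and all of $V_2$ consists of common neighbors of the two; so $|V_2|\le c_2$, and $|V_1|\le c_2$ by symmetry. For geometric graphs this gives $v\le2m^2$, so the hypothesis of coconnectedness in the conjecture removes only finitely many graphs.
\end{remark}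

A bound on $s$ bounds the valency but not, by itself, the number of vertices. The condition $\tau\ge2$ supplies the missing bound on the diameter.

\begin{lemma}\label{lem:diam}
If $\tau\ge2$, then $\Gamma$ contains a quadrangle and $D<2m$. Consequently, for fixed $m$ and $s_0$ there are only finitely many geometric graphs with $\tau\ge2$ and $s\le s_0$.
\end{lemma}

\begin{proof}
Let $d(x,y)=2$, let $L_1\ne L_2$ be lines on $y$ at distance one from $x$, and let $z\in L_1\cap\Gamma(x)$. Since $L_1\cap L_2=\{y\}$, the vertex $z$ is not on $L_2$, and it has exactly $\psi$ neighbors on $L_2$, one of which is $y\notin\Gamma(x)$. So one of the $\psi$ vertices of $L_2\cap\Gamma(x)$, say $w$, is not adjacent to $z$, and $x,z,y,w$ is a quadrangle. By (F3), $c_D\le k$ and $a_1+2\ge s+1$, we get $D\le 2ms/(s+1)<2m$. The last claim follows from $v\le1+k+\dots+k^D$.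
\end{proof}

\section{The graph of lines}\label{sec:lines}

Let $\ell=mv/S$ be the number of lines. Two distinct lines \emph{meet} if they share a vertex. Let $B$ be the adjacency matrix of the graph on $\mathcal{C}$ in which lines are adjacent when they meet; we call this graph $B$ as well. Then
\[
T:=N^TN=SI+B .
\]
The graph $B$ is regular of valency $k_B=(m-1)S$. Its diameter is at most $D+1$: given lines $L,M$, take a shortest path of $\Gamma$ from a vertex of $L$ to a vertex of $M$; in the list formed by $L$, the at most $D$ lines on the edges of the path, and $M$, consecutive lines are equal or meet.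

Powers of $T$ are accessible because $T^{j+1}=N^T(A+mI)^jN$, so that an entry $(T^{j+1})_{LM}$ is determined by the distances between vertices of $L$ and vertices of $M$. For lines $L\ne M$ let $\#_i$ be the number of pairs in $L\times M$ at distance $i$. For disjoint $L,M$ let $n=n(L,M)$ and $n_2=n_2(L,M)$ be the numbers of $p\in L$ with $d(p,M)=1$ and $d(p,M)=2$. If $D=2$, then $n_2=0$ by Lemma~\ref{lem:param}, and we read $n_2\psi_2$ as $0$.

\begin{lemma}\label{lem:pairs}
If $L,M$ meet, then $\#_0=1$, $\#_1=s(\psi+1)$, $\#_2=s(S-\psi)$, and there are no other pairs. If $L,M$ are disjoint, then $\#_0=0$, $\#_1=n\psi$, $\#_2=n(S-\psi)+n_2\psi_2$. Moreover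
\begin{equation}\label{eq:B2}
(B^2)_{LM}=\begin{cases}a_B:=(\psi-1)s+m-2&\text{if $L,M$ meet,}\\ \psi\,n(L,M)&\text{if $L,M$ are disjoint,}\end{cases}
\end{equation}
and $k_B-1-a_B=(m-\psi)s$.
\end{lemma}

\begin{proof}
If $L\cap M=\{p\}$, then $p$ is adjacent to the other $s$ vertices of $M$, and each of the other $s$ vertices of $L$ is at distance one from $\psi$ vertices of $M$ and at distance two from $S-\psi$. If $L,M$ are disjoint, a vertex of $L$ at distance $i\ge1$ from $M$ has $\psi_i$ vertices of $M$ at distance $i$ and the rest at distance $i+1$. This gives the counts. Now $(T^2)_{LM}=m\#_0+\#_1$ and $B^2=T^2-2ST+S^2I$. For meeting lines, $T_{LM}=1$ and $(B^2)_{LM}=m+s(\psi+1)-2(s+1)=a_B$; for disjoint lines, $T_{LM}=0$ and $(B^2)_{LM}=\#_1$. Finally $(m-1)(s+1)-1-(\psi-1)s-(m-2)=(m-\psi)s$.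
\end{proof}

The parameter $\tau$ does not appear in \eqref{eq:B2}. It enters through the set $\mathcal{L}_x$ of lines at distance one from a vertex $x$.

\begin{lemma}\label{lem:Lx}
We have $|\mathcal{L}_x|=m(m-1)s/\psi$, so $(m-1)s\le|\mathcal{L}_x|\le m^2s$. Each $L\in\mathcal{L}_x$ meets exactly $(S-\psi)(\tau-1)+\psi(m-2)$ other lines of $\mathcal{L}_x$.
\end{lemma}

\begin{proof}
Each of the $ms$ neighbors of $x$ lies on $m-1$ lines that miss $x$, and each line of $\mathcal{L}_x$ contains $\psi$ neighbors of $x$. A line $L\in\mathcal{L}_x$ meets $\tau-1$ other lines of $\mathcal{L}_x$ at each of its $S-\psi$ vertices in $\Gamma_2(x)$, and $m-2$ at each of its $\psi$ vertices in $\Gamma(x)$.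
\end{proof}

\section{Diameter two}\label{sec:two}

The method is visible for $D=2$, where everything can be computed exactly. Here $\tau=m$, and we show that $\psi\le m-2$ forces $\ell\le3^{m^3}$; since $\ell\ge(m-1)s$, this bounds $s$.

Every line is at distance zero or one from a given vertex. Hence $\ell=m+m(m-1)s/\psi\le m^2S$, and $n(L,M)=S$ for disjoint lines. By \eqref{eq:B2},
\[
B^2=k_BI+a_BB+\psi S(J-I-B).
\]
Put $\rho=m-1-\psi\ge1$. Then $a_B-\psi S=\rho-S$ and $k_B-\psi S=\rho S$, so the equation reads $(B+SI)(B-\rho I)=\psi SJ$. On the orthogonal complement of the all-ones vector $\mathbf{1}$, the eigenvalues of $B$ therefore lie in $\{-S,\rho\}$. Put $\gamma=(k_B-\rho)/\ell\in(0,1)$ and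
\begin{equation}\label{eq:Ftwo}
F=\frac{1}{\rho+S}\,(\rho I-B+\gamma J).
\end{equation}
This matrix kills $\mathbf{1}$, and on $\mathbf{1}^\perp$ it is $1$ on the $(-S)$-eigenspace and $0$ on the $\rho$-eigenspace. So $F$ is an orthogonal projection, and its rank is bounded:
\[
\operatorname{rank}F=\operatorname{tr}F=\frac{\ell(\rho+\gamma)}{\rho+S}\le\frac{m^2S\cdot m}{S}=m^3 .
\]
Let $f_L$ be column $L$ of $F$, scaled to unit length. As $F=F^TF$ has constant diagonal, $\langle f_L,f_M\rangle=F(L,M)/F(L,L)$, which for $L\neq M$ equals $(\gamma-1)/(\rho+\gamma)$ or $\gamma/(\rho+\gamma)$. Both values are below $\frac12$ because $\rho\ge1>\gamma$. So the $\ell$ unit vectors $f_L$ have pairwise distances greater than $1$. The balls of radius $\frac12$ around them are disjoint and lie in a ball of radius $\frac32$, and comparing volumes in dimension at most $m^3$ gives $\ell\le3^{m^3}$. For $\rho=0$ the argument breaks down as it should: disjoint lines then have inner product $1$, and in a net the vectors $f_L$ are constant on parallel classes.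

The proof has two ingredients: many vectors in a space of bounded dimension include two that are close, and the geometry restricts how close they can be. We record the first in the form used below.

\begin{lemma}\label{lem:cover}
For $d\ge1$ and $\delta>0$ there is a number $R(d,\delta)$ such that every finite family of $j$ vectors of norm at most $1$ in a Euclidean space of dimension at most $d$ has a subfamily of at least $j/R(d,\delta)$ members with pairwise distances at most $\delta$.
\end{lemma}

\begin{proof}
Embed the space in $\mathbb{R}^{\lfloor d\rfloor}$. By compactness the unit ball is covered by finitely many sets of diameter at most $\delta$; let $R(d,\delta)$ be their number and apply the pigeonhole principle.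
\end{proof}

For $D\ge3$ two things are lost. The number $n(L,M)$ need not be constant, so $B^2$ is no longer a combination of $I,B,J$. And $\ell$ need not be $O(s)$, which was the reason for the bounded rank: $H(m,q)$ has $mq^{m-1}$ lines. When $\psi_2$ is small we eliminate $n(L,M)$ approximately and work inside $\mathcal{L}_x$, which always has $O(s)$ lines. When $\psi_2$ is large we recover $\ell=O(s)$ and use the eigenspaces of $B$ directly.

\section{Small $\psi_2$}\label{sec:small}

\begin{proposition}\label{prop:small}
Consider a sequence of geometric graphs with fixed $m,\psi,\tau$, with $\tau\ge2$ and $s\to\infty$, such that $\psi_2/s\to0$ along the members with $D\ge3$. Then $\psi\ge\tau-1$.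
\end{proposition}

By \eqref{eq:Ftwo}, for $D=2$ the matrix $B$ agrees off the diagonal with $\gamma J-(\rho+S)F$, a difference of two positive semidefinite matrices with bounded diagonal. The next lemma shows that this property alone, with no information on ranks, produces two nearly equal rows: a bounded diagonal allows only boundedly many eigenvalues of the order of the size of the matrix, and the remaining eigenvalues contribute little to a typical row.

\begin{lemma}\label{lem:rows}
Let $C\ge1$ and $0<\delta<1$. There is $h_0=h_0(C,\delta)$ with the following property. If $h\ge h_0$ and $H_1,H_2$ are real positive semidefinite $h\times h$ matrices with all diagonal entries at most $C$, then $G=H_1-H_2$ has rows $G_L,G_{L'}$ with $L\ne L'$ and $\|G_L-G_{L'}\|^2\le51C\delta h$.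
\end{lemma}

\begin{proof}
We have $\operatorname{tr}H_j\le Ch$, and $|H_j(L,M)|\le C$ because $2\times2$ principal minors are nonnegative; so each row of $G$ has norm at most $2C\sqrt h$. Use the spectral decomposition to write $H_j=H_j'+H_j''$, where $H_j'$ collects the eigenvalues that are at least $\delta h$. Then $\operatorname{rank}H_j'\le C/\delta$. The sum of the squared entries of a symmetric matrix, written $\|\cdot\|_{HS}^2$, is the sum of its squared eigenvalues, so $\|H_j''\|_{HS}^2\le\delta h\operatorname{tr}H_j''\le C\delta h^2$. Put $G'=H_1'-H_2'$ and $G''=H_1''-H_2''$. Then $\operatorname{rank}G'\le2C/\delta$ and $\|G''\|_{HS}^2\le4C\delta h^2$.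

Fewer than $h/2$ rows of $G''$ have squared norm above $8C\delta h$, so at least $h/2$ indices $L$ satisfy $\|G''_L\|^2\le8C\delta h$. For these, $\|G'_L\|\le\|G_L\|+\|G''_L\|\le C_1\sqrt h$ with $C_1=2C+\sqrt{8C}$. Apply Lemma~\ref{lem:cover} to the vectors $G'_L/(C_1\sqrt h)$ in the row space of $G'$. If $h/2>R(2C/\delta,\sqrt\delta/C_1)$, there are two such indices $L\ne L'$ with $\|G'_L-G'_{L'}\|^2\le\delta h$. From $G_L-G_{L'}=(G'_L-G'_{L'})+G''_L-G''_{L'}$ we get
\[
\|G_L-G_{L'}\|^2\le3(\delta h+8C\delta h+8C\delta h)\le51C\delta h.\qedhere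
\]
\end{proof}

We now need a matrix of this kind whose entries tell whether two lines meet. The matrix $T=SI+B$ has a large diagonal. The matrices $B^2/s$ and $B^2T/s^2$ are positive semidefinite, since $B$ and $T$ commute and $B^2T=BTB$, and they have bounded diagonal. On disjoint pairs both are, up to the $\psi_2$-term, multiples of the unknown $n(L,M)$, so one combination of them removes it.

\begin{proof}[Proof of Proposition~\ref{prop:small}]
Implied constants depend only on $m$; recall that $\psi,\tau\le m$, $n,n_2\le S$ and $a_1=s+O(1)$. Put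
\[
G=\frac1{s^2}B^2T-\frac{\tau-1}{s}B^2 .
\]
We have $B^2T=T^3-2ST^2+S^2T$. Let $A_2$ be the $0$--$1$ matrix of pairs at distance two. Counting walks of length two gives $A^2=kI+a_1A+c_2A_2$, so $T^3=N^T(A+mI)^2N$ has the entries
\[
(T^3)_{LM}=(k+m^2)\#_0+(a_1+2m)\#_1+c_2\#_2\qquad(L\ne M).
\]
We insert the counts of Lemma~\ref{lem:pairs} and use $c_2-\psi=\psi(\tau-1)$.

If $L,M$ meet, then $(T^3)_{LM}=s^2(\psi+1+c_2)+O(s)$, $2S(T^2)_{LM}=2s^2(\psi+1)+O(s)$ and $S^2T_{LM}=s^2+O(s)$. So $(B^2T)_{LM}=s^2\psi(\tau-1)+O(s)$, while $(B^2)_{LM}=(\psi-1)s+O(1)$. Hence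
\[
G_{LM}=\psi(\tau-1)-(\tau-1)(\psi-1)+O(1/s)=\tau-1+O(1/s).
\]
If $L,M$ are disjoint, then $(T^3)_{LM}=ns(\psi+c_2)+c_2n_2\psi_2+O(s)$, $2S(T^2)_{LM}=2ns\psi+O(s)$ and $T_{LM}=0$. So $(B^2T)_{LM}=ns\psi(\tau-1)+c_2n_2\psi_2+O(s)$, while $(B^2)_{LM}=n\psi$. The terms with $n$ cancel:
\[
G_{LM}=c_2n_2\psi_2/s^2+O(1/s).
\]
This tends to zero uniformly in $L,M$, because $n_2\le S$ and either $D=2$ or $\psi_2/s\to0$. It is the only use of the hypothesis on $\psi_2$; without it the entries on disjoint pairs are only bounded by about $c_2\ge\tau$, and $G$ need not distinguish meeting pairs from disjoint ones.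

On the diagonal, $(B^2)_{LL}=k_B$ and $(B^2T)_{LL}=(B^3)_{LL}+S(B^2)_{LL}=k_B(a_B+S)$. As $k_B\le2ms$ and $a_B+S=\psi s+m-1\le2ms$, the diagonal entries of $B^2T/s^2$ and of $(\tau-1)B^2/s$ are at most $C=4m^2$.

Fix $0<\delta<1$ and a vertex $x$, and restrict both matrices to $\mathcal{L}_x\times\mathcal{L}_x$. The restrictions are positive semidefinite of size $h=|\mathcal{L}_x|$, with $(m-1)s\le h\le m^2s$. For large $s$, Lemma~\ref{lem:rows} gives distinct $L,L'\in\mathcal{L}_x$ with
\[
\sum_{M\in\mathcal{L}_x}(G_{LM}-G_{L'M})^2\le51C\delta m^2s .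
\]
If $M\in\mathcal{L}_x\setminus\{L,L'\}$ meets $L$ but not $L'$, then $G_{LM}-G_{L'M}=\tau-1-o(1)\ge\frac12$ for large $s$, since $\tau\ge2$. So there are at most $204C\delta m^2s$ such $M$. By Lemma~\ref{lem:Lx}, $L$ meets at least $(\tau-1)(S-\psi)$ lines of $\mathcal{L}_x$. Apart from $L'$ itself and these exceptions, all of them meet $L'$ too. On the other hand, $L$ and $L'$ have at most $\psi S+m$ common neighbors in $B$, in both cases of \eqref{eq:B2}. Thus
\[
(\tau-1)(S-\psi)-1-204C\delta m^2s\le(B^2)_{LL'}\le\psi S+m .
\]
Divide by $s$ and let $s\to\infty$ with $\delta$ fixed: $\tau-1-204C\delta m^2\le\psi$. Then let $\delta\to0$.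
\end{proof}

\section{Large $\psi_2$}\label{sec:large}

\begin{proposition}\label{prop:large}
For fixed $m$ and $\varepsilon>0$, the number $s$ is bounded over all geometric graphs with $D\ge3$, $\tau\ge2$ and $\psi_2\ge\varepsilon s$.
\end{proposition}

\subsection{Eigenspaces of the graph of lines}

The graph $B$ need not be distance-regular, but its eigenprojections come from those of $\Gamma$, and their entries are controlled on the diagonal and on meeting pairs. For $0\le i<D$ put $\lambda_i=\theta_i+m>0$ and $F_i=\lambda_i^{-1}N^TE_iN$. Let $F_*$ be the orthogonal projection onto $\ker N$, let $r_*$ be its rank, and put $\lambda_*=0$. Let $\mathcal{I}$ consist of $0,\dots,D-1$, together with $*$ if $r_*>0$. Put $\mu_i=\lambda_i-S$, so that $\mu_0=k_B$ and $\mu_*=-S$.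

\begin{lemma}\label{lem:idem}
For every geometric graph the following hold.
\begin{enumerate}
\item The $F_i$ $(i\in\mathcal{I})$ are mutually orthogonal projections with sum $I$; $F_i$ has rank $r_i$, $BF_i=\mu_iF_i$, and $F_0=J/\ell$.
\item For $i\in\mathcal{I}$ and meeting lines $L,M$,
\begin{equation}\label{eq:entries}
F_i(L,L)=\frac{r_i}{\ell},\qquad F_i(L,M)=\frac{r_i}{\ell}\cdot\frac{\mu_i}{k_B},\qquad \sum_{K\ni y}F_i(K,L)=\frac{r_i}{\ell}\cdot\frac{\lambda_i}{S}\quad(y\in L).
\end{equation}
\item For $0\le i<D$ and $d(y,L)=1$,
\begin{equation}\label{eq:sigma}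
\sum_{K\ni y}F_i(K,L)=\frac{r_i}{\ell}\cdot\frac{\lambda_i}{S}\cdot\frac{\mu_i-(m-1)}{(m-1)s}.
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Let $i,j<D$. From $NN^TE_j=\lambda_jE_j$ we get $NF_j=E_jN$, hence $F_iF_j=\lambda_i^{-1}N^TE_iE_jN$, which is $F_i$ if $i=j$ and $0$ otherwise, and $TF_j=N^TE_jN=\lambda_jF_j$. The rank of $F_j$ is $\operatorname{tr}F_j=\lambda_j^{-1}\operatorname{tr}(E_jNN^T)=r_j$. Since $E_DN=0$, we have $N\sum_{j<D}F_j=N$, so $I-\sum_{j<D}F_j$ projects into $\ker N$; and each $F_j$ vanishes on $\ker N$, so this projection is $F_*$. Also $TF_*=0$, and $B=T-SI$. Finally $F_0=S^2J/(v\cdot mS)=J/\ell$.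

(2) For $i<D$ the entry $F_i(L,M)=\lambda_i^{-1}\sum_{p\in L,q\in M}E_i(p,q)$ depends only on the numbers of pairs in $L\times M$ at each distance. These numbers are the same for all pairs $L=M$, and for all meeting pairs by Lemma~\ref{lem:pairs}. So $F_i$ is constant on the diagonal and on meeting pairs, and then so is $F_*=I-\sum_{j<D}F_j$. The trace gives the first formula, and the diagonal of $BF_i=\mu_iF_i$ gives the second. In the third sum one line is $L$ and $m-1$ lines meet $L$, so it equals $\frac{r_i}{\ell}(1+\mu_i/S)$.

(3) By $NF_i=E_iN$, the sum $\sum_{K\ni y}F_i(K,L)$ equals $\sum_{p\in L}E_i(y,p)$, which depends only on $d(y,L)$ by Lemma~\ref{lem:param}. Let $\sigma_0,\sigma_1$ be its values for $d(y,L)=0,1$. Summing over the vertices $y$ of a line $M$ that meets $L$ gives $(N^TNF_i)(M,L)=\lambda_iF_i(M,L)$, that is, $\sigma_0+s\sigma_1=\lambda_i\frac{r_i}{\ell}\frac{\mu_i}{k_B}=\sigma_0\mu_i/(m-1)$.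
\end{proof}

\subsection{A limiting sequence}

Suppose that Proposition~\ref{prop:large} fails, and take a sequence of graphs as in its statement with $s\to\infty$. We pass to subsequences repeatedly; implied constants may depend on the sequence. By Lemma~\ref{lem:diam}, $D<2m$, so we may assume that $D$, $\psi$, all $\tau_i$ and the index set $\mathcal{I}$ are constant, and that $\psi_i/s\to\xi_i\in[0,1]$ with $\xi_2\ge\varepsilon$. Since $D\ge3$, Lemmas~\ref{lem:param} and~\ref{lem:psitau} give
\begin{equation}\label{eq:range}
\psi\le\tau\le m-1,\qquad m\ge3 .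
\end{equation}

The hypothesis $\psi_2\ge\varepsilon s$ has two consequences. For $2\le i\le D-1$, (F1) gives $\tau_{i+1}\psi_i=c_{i+1}\ge c_3\ge\psi_2$, so $\xi_i\ge\xi_2/m>0$. For the same $i$, $k_{i+1}/k_i=b_i/c_{i+1}\le ms/\psi_2\le m/\varepsilon$. With $k_2\le m^2s^2$ this gives $v=O(s^2)$ and $\ell=O(s)$. As $\ell\ge|\mathcal{L}_x|\ge(m-1)s$, we may assume that $\ell/s\to\beta\in(0,\infty)$.

Since $-S\le\mu_i\le k_B$, we may assume that $\mu_i/s\to\eta_i\in[-1,m-1]$ for all $i\in\mathcal{I}$. From
\[
\sum_{i\in\mathcal{I}}r_i\mu_i^2=\operatorname{tr}B^2=\ell k_B=O(s^2)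
\]
we see that $r_i=O(1)$ whenever $\eta_i\ne0$, and we may assume that these $r_i$ are constant. So the eigenvalues of $B$ of order $s$ have bounded multiplicity, as in Section~\ref{sec:two}. We first determine these eigenvalues, then compare two cubic counts, which leaves one relation between $m,\psi,\tau$, and finally exclude that relation by divisibility.

\subsection{The eigenvalues of order $s$}

\begin{lemma}\label{lem:eta}
We have $\eta_0=m-1$ and $\eta_i\in\{-1,0\}$ for $i\in\mathcal{I}\setminus\{0\}$.
\end{lemma}

\begin{proof}
We have $\mu_0=(m-1)S$ and $\mu_*=-S$, so let $0<i<D$ with $\eta_i\ne0$. Let $f_L$ be column $L$ of $\sqrt{\ell/r_i}\,F_i$. These are unit vectors in a space of fixed dimension $r_i$, with $\langle f_L,f_M\rangle=\frac{\ell}{r_i}F_i(L,M)$.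

Let $\delta>0$ and $R=R(r_i,\delta)$. Lemma~\ref{lem:cover} gives a set of at least $\ell/R$ lines whose vectors have pairwise distances at most $\delta$. We do not know $F_i(L,L')$ for an arbitrary disjoint pair, so we look for a pair to which \eqref{eq:sigma} applies. The valencies in $B$ of the lines in the set add up to at least $k_B\ell/R$, which exceeds $\ell$ for large $s$. So some line $K'$ meets two distinct lines $L,L'$ of the set.

If $L,L'$ meet, then $\mu_i/k_B=\langle f_L,f_{L'}\rangle=1-\frac12\|f_L-f_{L'}\|^2\ge1-\delta^2/2$. If they are disjoint, let $y$ be the vertex of $K'\cap L$. It is not on $L'$ and it is adjacent to the vertex of $K'\cap L'$, so $d(y,L')=1$. By \eqref{eq:entries} and \eqref{eq:sigma},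
\[
\frac{\lambda_i}{S}\left|1-\frac{\mu_i-(m-1)}{(m-1)s}\right|=\left|\sum_{K\ni y}\langle f_L-f_{L'},f_K\rangle\right|\le m\delta .
\]
One of the two alternatives holds for infinitely many members of the sequence, so
\[
1-\frac{\eta_i}{m-1}\le\frac{\delta^2}{2}\qquad\text{or}\qquad(1+\eta_i)\Bigl(1-\frac{\eta_i}{m-1}\Bigr)\le m\delta .
\]
Both factors are nonnegative and $\delta$ is arbitrary, so $\eta_i\in\{m-1,-1\}$.

Suppose $\eta_i=m-1$. For meeting lines, $\|f_L-f_M\|^2=2-2\mu_i/k_B\to0$. As $B$ has diameter at most $D+1$, all distances $\|f_L-f_M\|$ tend to zero uniformly, so all entries of $F_i$ are positive for large $s$. This contradicts $F_iJ=\ell F_iF_0=0$.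
\end{proof}

Let $g$ be the sum of the $r_i$ with $\eta_i=-1$, a constant, and let $\omega$ be the largest $|\mu_i|$ with $\eta_i=0$ (or $0$ if there is no such $i$), so that $\omega=o(s)$.

\begin{lemma}\label{lem:g}
We have $g\in\{0,m-1\}$.
\end{lemma}

\begin{proof}
Let $g>0$ and let $F_-$ be the sum of the $F_i$ with $\eta_i=-1$, a projection of rank $g$ with diagonal entries $g/\ell$. Let $f_L$ be column $L$ of $\sqrt{\ell/g}\,F_-$. By \eqref{eq:entries}, $\langle f_L,f_M\rangle=\frac1g\sum_{\eta_i=-1}r_i\mu_i/k_B\to-\frac1{m-1}$ for meeting lines. Let $0<\delta<1$ and $R=R(g,\delta)$. Lemma~\ref{lem:cover} gives a set $\mathcal{K}$ of at least $\ell/R$ lines with $\langle f_L,f_M\rangle\ge1-\delta^2/2>0$ for all $L,M\in\mathcal{K}$. For large $s$ no two lines of $\mathcal{K}$ meet, so the indicator vector $\chi$ of $\mathcal{K}$ satisfies $0=\chi^TB\chi=\sum_i\mu_i\|F_i\chi\|^2$. The term $i=0$ is $k_B|\mathcal{K}|^2/\ell$. The terms with $\eta_i=0$ have total absolute value at most $\omega\|\chi\|^2=\omega|\mathcal{K}|$. The terms with $\eta_i=-1$ add up to $-(1+o(1))s\|F_-\chi\|^2$,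 where
\[
\|F_-\chi\|^2=\frac g\ell\sum_{L,M\in\mathcal{K}}\langle f_L,f_M\rangle=\frac{g}{\ell}\,|\mathcal{K}|^2\alpha,\qquad 1-\delta^2/2\le\alpha\le1 .
\]
By Lemma~\ref{lem:eta} there are no other terms. Multiplying by $\ell/(s|\mathcal{K}|^2)$ gives $|k_B/s-(1+o(1))g\alpha|\le\omega\ell/(s|\mathcal{K}|)\le R\omega/s\to0$. Hence $g(1-\delta^2/2)\le m-1\le g$, and $\delta$ is arbitrary.
\end{proof}

\subsection{Two cubic counts}

In a cubic expression in $B$ the eigenvalues with $\eta_i=0$ are negligible, because each such term is at most $\omega$ times the corresponding quadratic term. The trace of $B^3$ relates $\beta$ to $\psi$ and $g$. A second relation, involving $\tau$, comes from testing $B^3$ on the lines through one vertex; there the eigenvalues near $-S$ are negligible too, by the factor $\lambda_i/S$ in \eqref{eq:entries}.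

\begin{lemma}\label{lem:cubic}
We have $(m-1)^3-g=\beta(m-1)(\psi-1)$ and $\beta\psi(\tau-1)=m(m-1)^2$.
\end{lemma}

\begin{proof}
By \eqref{eq:B2}, $\sum_ir_i\mu_i^3=\operatorname{tr}B^3=\ell k_Ba_B$. The terms with $\eta_i=0$ total at most $\omega\operatorname{tr}B^2=o(s^3)$ in absolute value. Dividing by $s^3$ and using $r_0=1$ gives the first identity in the limit.

Fix a vertex $x$, and let $e_0,e_1$ be the indicator vectors of the $m$ lines on $x$ and of $\mathcal{L}_x$. A line on $x$ meets $m-1$ lines on $x$, a line of $\mathcal{L}_x$ meets $\psi$ of them by Lemma~\ref{lem:psitau}, and any other line meets none. So $Be_0=(m-1)e_0+\psi e_1$. It follows that $e_0^TBe_0=m(m-1)$, $e_1^TBe_0=\psi|\mathcal{L}_x|=O(s)$ and $e_0^TB^2e_0=m(m-1)^2+\psi^2|\mathcal{L}_x|=O(s)$. By Lemma~\ref{lem:Lx},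
\[
e_0^TB^3e_0=(Be_0)^TB(Be_0)=\psi^2e_1^TBe_1+O(s)=\psi^2\cdot\frac{m(m-1)s}{\psi}\cdot(\tau-1)s+O(s).
\]
On the other hand, $e_0^TB^3e_0=\sum_i\mu_i^3\,e_0^TF_ie_0$, and summing the third formula of \eqref{eq:entries} over the lines $L\ni x$ gives $e_0^TF_ie_0=mr_i\lambda_i/(\ell S)$. The term $i=0$ is $k_B^3m^2/\ell$, since $\lambda_0=mS$. The terms with $\eta_i=-1$ are $o(s^3/\ell)=o(s^2)$, since $r_i=O(1)$ and $\lambda_i/S\to0$. The terms with $\eta_i=0$ total at most $\omega\,e_0^TB^2e_0=o(s^2)$ in absolute value. Dividing by $s^2$ gives $\psi m(m-1)(\tau-1)=(m-1)^3m^2/\beta$ in the limit.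
\end{proof}

\begin{lemma}\label{lem:gzero}
We have $g=0$, $\psi\ge2$ and
\begin{equation}\label{eq:rel}
\psi(\tau-1)=m(\psi-1).
\end{equation}
\end{lemma}

\begin{proof}
Suppose $g=m-1$. The first identity of Lemma~\ref{lem:cubic} becomes $\beta(\psi-1)=(m-1)^2-1=m(m-2)>0$, so $\psi\ge2$. Eliminating $\beta$ with the second identity gives
\begin{equation}\label{eq:net}
(m-2)\psi(\tau-1)=(m-1)^2(\psi-1).
\end{equation}
As $m-2$ and $m-1$ are coprime, $m-2$ divides the positive integer $\psi-1$, so $\psi\ge m-1$. By \eqref{eq:range}, $\psi=\tau=m-1$, and \eqref{eq:net} reads $(m-2)^2(m-1)=(m-1)^2(m-2)$, which is false for $m\ge3$. So $g=0$ by Lemma~\ref{lem:g}. Then $\beta(\psi-1)=(m-1)^2$, which gives $\psi\ge2$ and, with the second identity, \eqref{eq:rel}.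
\end{proof}

\begin{remark}
The two extreme pairs for diameter two appear here: $(\psi,\tau)=(m-1,m)$ solves \eqref{eq:net} and $(m,m)$ solves \eqref{eq:rel}. Both are excluded by $\tau\le m-1$, that is, by $D\ge3$. But \eqref{eq:rel} also has solutions within \eqref{eq:range}, such as $(m,\psi,\tau)=(6,2,4)$, so a further argument is needed.
\end{remark}

\subsection{The diameter is three}

Since $g=0$, we have $*\notin\mathcal{I}$, and $\eta_i=0$ for $1\le i\le D-1$ by Lemma~\ref{lem:eta}. So $\theta_i/s=(\mu_i+S-m)/s\to1$ for these $i$, while $\theta_0/s=m$ and $\theta_D/s\to0$. Thus $D-1$ eigenvalues of $Q/s$ merge in the limit, which a tridiagonal matrix allows only where off-diagonal entries vanish.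

\begin{lemma}\label{lem:three}
We have $D=3$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:param} the matrices $Q/s$ converge to a tridiagonal matrix $Q'$ with entries $c_i'=\tau_i\xi_{i-1}$, $b_0'=m$, $b_i'=(m-\tau_i)(1-\xi_i)$ for $1\le i\le D-1$, and row sums $m$. Characteristic polynomials converge, so by (F2) that of $Q'$ is $t(t-1)^{D-1}(t-m)$. Now $c_1'=c_2'=0$ because $c_2\le m^2$, and $a_0'=0$, $a_1'=1$. So $Q'$ is block upper triangular with diagonal blocks $(0)$, $(1)$ and $W$, where $W$ has rows and columns $2,\dots,D$. The characteristic polynomial of $W$ is therefore $(t-1)^{D-2}(t-m)$.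

The entries $c_i'$ with $3\le i\le D$ are positive, because $\xi_{i-1}>0$. Suppose $b'_{D-1}=0$. As $\tau_{D-1}\le m-1$, this gives $\xi_{D-1}=1$, so $c'_D=\tau_D=m$ and $a'_D=0$. Then the last column of $W$, whose only possibly nonzero entries are $b'_{D-1}$ and $a'_D$, vanishes, although $0$ is not an eigenvalue of $W$. So $b'_{D-1}>0$, and $b'_i\ge b'_{D-1}>0$ for $2\le i\le D-1$ by (F1).

Thus $W$ is tridiagonal with positive off-diagonal entries. Such a matrix has simple eigenvalues: conjugation by a suitable diagonal matrix makes it symmetric, so it is diagonalizable, and the eigenvalue equations determine an eigenvector row by row from its first coordinate. Hence $D-2\le1$.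
\end{proof}

\subsection{Divisibility}

Now $\mathcal{I}=\{0,1,2\}$, and we are back in the situation of Section~\ref{sec:two}: by Lemma~\ref{lem:idem}, $(B-\mu_1I)(B-\mu_2I)$ is a multiple of $F_0=J/\ell$, so $B^2$ is a combination of $I,B,J$. By \eqref{eq:B2}, $n(L,M)$ takes the same value $n$ on all pairs of disjoint lines. We compute $n$ and find that the resulting count of lines cannot be an integer.

Fix a line $L$ and a vertex $w$ with $d(w,L)=1$. By Lemma~\ref{lem:psitau}, exactly $m-\psi\ge1$ lines $M\ni w$ are disjoint from $L$. Count the pairs $(M,z)$ with $w\in M$, $M\cap L=\emptyset$, $z\in L$ and $d(z,M)=1$. Counting by $M$ gives $n(m-\psi)$. Each of the $\psi$ vertices $z\in L$ adjacent to $w$ is at distance one from every such $M$, so it lies in $m-\psi$ pairs. Each of the other $S-\psi$ vertices $z\in L$ has $d(z,w)=2$, so $\tau$ lines on $w$ are at distance one from $z$. Among these are all $\psi$ lines on $w$ that meet $L$, since such a line misses $z$ and contains a vertex of $L$. So $z$ lies in $\tau-\psi$ pairs, and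
\[
n(m-\psi)=\psi(m-\psi)+(S-\psi)(\tau-\psi).
\]
By \eqref{eq:rel}, $\tau-\psi=m(\psi-1)/\psi-(\psi-1)=(\psi-1)(m-\psi)/\psi$. Hence
\[
P:=\psi n=\psi^2+(\psi-1)(S-\psi)=(\psi-1)S+\psi .
\]
Count the paths $L,K,M$ in $B$ with $M\ne L$ disjoint from $L$. There are $k_B(k_B-1-a_B)=(m-1)(m-\psi)S(S-1)$ of them by Lemma~\ref{lem:pairs}, and each line $M$ disjoint from $L$ is the end of exactly $P$. So $P$ divides $(m-1)(m-\psi)S(S-1)$. Modulo $P$ we have $(\psi-1)S\equiv-\psi$ and $(\psi-1)(S-1)\equiv-(2\psi-1)$. Multiplying by $(\psi-1)^2$, we find that $P$ divides the positive integer $(m-1)(m-\psi)\psi(2\psi-1)$. As $\psi\ge2$,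
\[
S<P\le(m-1)(m-\psi)\psi(2\psi-1),
\]
which contradicts $s\to\infty$. This proves Proposition~\ref{prop:large}. \qed

\section{Proofs of the theorems}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose that infinitely many geometric graphs satisfy $\psi\le\tau-2$. Then $\tau\ge3$, and $s$ is unbounded over them by Lemma~\ref{lem:diam}. Since $\psi\le\tau\le m$, there is a sequence of such graphs with $s\to\infty$ and $\psi,\tau$ constant. By Proposition~\ref{prop:large}, for every $\varepsilon>0$ the members with $D\ge3$ and $s$ large enough have $\psi_2<\varepsilon s$, so $\psi_2/s\to0$ along the members with $D\ge3$. Proposition~\ref{prop:small} gives $\psi\ge\tau-1$, a contradiction.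
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}]
(1) We have $\psi\le\tau$ by Lemma~\ref{lem:psitau}, and $\psi\ge\tau-1$ with finitely many exceptions by Theorem~\ref{thm:main}.

(2) By Proposition~\ref{prop:large}, the graphs with $D\ge3$, $\tau\ge2$ and $\psi_2>\varepsilon s$ have bounded $s$, so there are finitely many of them by Lemma~\ref{lem:diam}.

(3) By Example~\ref{ex:families}, the graphs $H(m,q)$ with $q\ge3$ have $\psi=\tau-1$, and the graphs $J(n,m)$ with $n\ge2m+1$ have $\psi=\tau$. All of them are coconnected by Remark~\ref{rem:cocon}: for $H(m,q)$ we have $v=q^m\ge9>4=2c_2$, and for $J(n,m)$ we have $v=\binom nm\ge10>8=2c_2$.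
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCN}
Brouwer, Cohen and Neumaier, \emph{Distance-Regular Graphs}.

\bibitem{KB}
J.~H. Koolen and S.~Bang, \emph{On Distance-Regular Graphs with Smallest Eigenvalue at Least $-m$}, arXiv:0908.2017 (2009).

\bibitem{Tw}
Terwilliger, J. Combin. Theory Ser. B \textbf{39} (1985), 265--281.

\end{thebibliography}
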